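# Multilinear oscillatory integrals with one-dimensional projections: mixed $L^2$–$L^\infty$ decay for $n\ge 2m$

## 1. Lines in the plane

**The form.** Let $m\ge 2$ and $n\ge 1$, and let $V_1,\dots,V_n$ be one-dimensional subspaces of $\mathbb R^m$. We choose a nonzero vector $v_j$ spanning $V_j$, write $\pi_j(x)=v_j\cdot x$, and study
$$\Lambda_\lambda(f_1,\dots,f_n)=\int_{\mathbb R^m}e^{i\lambda P(x)}\prod_{j=1}^nf_j(v_j\cdot x)\,\eta(x)\,dx ,\tag{1}$$
where $P$ is a real polynomial, $\eta\in C_c^\infty(\mathbb R^m)$, $\lambda\in\mathbb R$ and $f_j:\mathbb R\to\mathbb C$. Rescaling $v_j$ dilates $f_j$ and changes its norms by constants only, so $v_j$ need not be a unit vector. Throughout, $C,c>0$ are constants that never depend on $\lambda$ or on the $f_j$, and $|E|$ is Lebesgue measure.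

**Definition (general position).** The family is in general position if any $k\ge1$ of the $v_j$ span a subspace of dimension $\min(k,m)$.

**Definition (degenerate).** $P$ is degenerate with respect to $\{\pi_j\}$ if $P=\sum_jp_j\circ\pi_j$ for some polynomials $p_j:\mathbb R\to\mathbb R$. Otherwise $P$ is nondegenerate.

We ask whether $|\Lambda_\lambda|$ is bounded by a negative power of $|\lambda|$ times norms of the $f_j$. If $n\ge m$, $\eta\not\equiv 0$ and $P=\sum p_j\circ\pi_j$, it is not: take $f_j=e^{-i\lambda p_j}1_{I_j}$ with $I_j$ a short interval about $v_j\cdot x^0$, where $\eta(x^0)\ne0$. Then $\Lambda_\lambda$ is the integral of $\eta$ over a small neighborhood of $x^0$, which is nonzero and independent of $\lambda$.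

In the plane, general position means that no two $v_j$ are parallel. Take first $v_1=(1,0)$, $v_2=(0,1)$, $v_3=(1,1)$. The phase $x_1x_2=\frac12[(x_1+x_2)^2-x_1^2-x_2^2]$ is degenerate. Now add $v_4=(1,-1)$. The phase $x_1^2x_2=\frac16[(x_1+x_2)^3-(x_1-x_2)^3-2x_2^3]$ is degenerate. On the other hand $x_1^3x_2$ is nondegenerate: the operator $\partial_2\,\partial_1(\partial_1-\partial_2)(\partial_1+\partial_2)$ kills every $p_j\circ\pi_j$, because one of its four factors is a derivative perpendicular to $v_j$, while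
$$(\partial_1^2-\partial_2^2)\,\partial_1\partial_2(x_1^3x_2)=(\partial_1^2-\partial_2^2)(3x_1^2)=6\neq0.$$
This test by perpendicular derivatives is also the analytic mechanism for decay. We state it in $\mathbb R^m$, since we need it again later.

**Lemma 1 (differencing).** Let $\{1,\dots,n\}=J_1\sqcup\dots\sqcup J_k$ and let $w_i\in\mathbb R^m$ satisfy $v_j\cdot w_i=0$ for all $j\in J_i$. If $\prod_{i\le k}(w_i\cdot\nabla)P\not\equiv0$, then there are $C,\epsilon>0$ with
$$|\Lambda_\lambda(f_1,\dots,f_n)|\le C(1+|\lambda|)^{-\epsilon}\prod_j\|f_j\|_{L^\infty}.$$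

*Proof.* All $w_i$ are nonzero. By homogeneity let $|f_j|\le1$. Put $F_i=\prod_{j\in J_i}f_j\circ\pi_j$. Then $|F_i|\le1$ and $F_i(x+sw_i)=F_i(x)$. Write $\Delta_wg(x)=g(x+w)\overline{g(x)}$.

**Step 1: remove one function $F$ by Cauchy–Schwarz.** Let $g$ be bounded and supported in a fixed ball, $|F|\le1$, $F$ invariant along $w\neq0$. Writing $x=y+tw$ with $y\in w^\perp$,
$$\Big|\int gF\Big|^2=\Big||w|\int_{w^\perp}F(y)\int g(y+tw)\,dt\,dy\Big|^2\le C\int_{w^\perp}\Big|\int g(y+tw)\,dt\Big|^2dy=C'\int_{\mathbb R}\int_{\mathbb R^m}\Delta_{sw}g(x)\,dx\,ds .$$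
The inequality uses that $y$ ranges over a bounded set. The last equality opens the square and substitutes $t\mapsto t+s$ in the first copy.

**Step 2: remove all of them.** We claim that for bounded $g$ supported in a fixed ball, and any $F_i$ with $|F_i|\le1$ invariant along $w_i$,
$$\Big|\int g\prod_{i\le k}F_i\Big|^{2^k}\le C\int_{\mathbb R^k}\int\Delta_{s_1w_1}\cdots\Delta_{s_kw_k}g\,dx\,ds .\tag{2}$$
For $k=1$ this is Step 1. For larger $k$, apply Step 1 to $g\prod_{i<k}F_i$ and $F_k$:
$$\Big|\int g\prod_{i\le k}F_i\Big|^{2}\le C\int_{|s|\le s_0}|I(s)|\,ds,\qquad I(s)=\int\Delta_{sw_k}g\prod_{i<k}\Delta_{sw_k}F_i\,dx,$$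
because $\Delta_{sw_k}g=0$ once $|s|$ exceeds some $s_0$. Raise to the power $2^{k-1}$ and use Hölder on $[-s_0,s_0]$; the left side becomes the $2^k$-th power and the right side is at most $C\int_{|s|\le s_0}|I(s)|^{2^{k-1}}ds$. Each $\Delta_{sw_k}F_i$ is bounded by $1$ and invariant along $w_i$, so the case $k-1$ with $\Delta_{sw_k}g$ in place of $g$ bounds $|I(s)|^{2^{k-1}}$. Integrating in $s$ gives (2).

**Step 3: a scalar oscillatory integral.** For $g=e^{i\lambda P}\eta$ the right side of (2) is $C\int e^{i\lambda\psi(x,s)}\zeta(x,s)\,dx\,ds$, where $\zeta\in C_c^\infty(\mathbb R^{m+k})$ and $\psi$ is the $k$-fold difference of $P$: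
$$\psi(x,s)=s_1\cdots s_k\int_{[0,1]^k}\Big(\prod_i(w_i\cdot\nabla)P\Big)\Big(x+\sum_it_is_iw_i\Big)dt .$$
The integral over $t$ equals $\prod_i(w_i\cdot\nabla)P(x)\not\equiv0$ at $s=0$, so $\psi$ is a nonzero polynomial divisible by $s_1\cdots s_k$, hence nonconstant. Let $d=\deg\psi\ge1$ and choose a direction $e$ at which the top-degree part of $\psi$ does not vanish. Then $\partial_e^d\psi$ is a nonzero constant. Van der Corput's lemma on lines parallel to $e$ (if $d=1$ the derivative is constant, hence monotone) bounds each line integral by $C|\lambda|^{-1/d}$, and the lines that meet $\operatorname{supp}\zeta$ form a bounded set. See also Stein, *Harmonic Analysis*, VIII.2.2, Prop. 5. So $|\Lambda_\lambda|^{2^k}\le C|\lambda|^{-1/d}$ for $|\lambda|\ge1$, and for $|\lambda|\le1$ the claim is trivial. $\square$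

**Proposition 2 (the plane).** Let $m=2$, $n\ge1$, the family in general position, $P$ nondegenerate. Then $|\Lambda_\lambda|\le C(1+|\lambda|)^{-\epsilon}\prod_j\|f_j\|_{L^\infty}$ for some $C,\epsilon>0$.

*Proof.* Let $0\ne w_j\perp v_j$, $D_j=w_j\cdot\nabla$, $J_j=\{j\}$, $k=n$. By Lemma 1 it suffices to show that $D_1\cdots D_nP=0$ implies that $P$ is degenerate. We use induction on $n$. If $n=1$, then $D_1P=0$ says that $P$ is a polynomial in $v_1\cdot x$. In general, $D_1P$ is killed by $D_2\cdots D_n$, so $D_1P=\sum_{j\ge2}q_j\circ\pi_j$ by induction. Since $w_1\cdot v_j\ne0$ for $j\ge2$, we may choose polynomials $p_j$ with $(w_1\cdot v_j)p_j'=q_j$. Then $D_1\big(P-\sum_{j\ge2}p_j\circ\pi_j\big)=0$, and the difference is a polynomial in $v_1\cdot x$. $\square$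

So in the plane the number of lines does not matter. What changes when $m\ge3$?

## 2. Quadratic phases for $m\ge3$, and the two theorems

A nonzero $w_i$ can be perpendicular to at most $m-1$ of the $v_j$, so in Lemma 1 each $|J_i|\le m-1$. If $n\ge2m>2(m-1)$, at least three sets are needed, and the test differentiates $P$ at least three times. It gives nothing for a quadratic phase. In the plane this did no harm: for $n\ge3$ three pairwise independent vectors give three independent matrices $v_jv_j^T$ (apply the forms $(w_a\cdot v)(w_b\cdot v)$ to see this), these span the 3-dimensional space of symmetric $2\times2$ matrices, and every quadratic phase is degenerate. For $m\ge3$ this is no longer so. Take $v_j=(1,u_j,\dots,u_j^{m-1})$ with distinct $u_j$, any number of them. By Vandermonde the family is in general position. The phase $P(x)=x_2^2$ is nondegenerate: if $x_2^2=\sum p_j(v_j\cdot x)$, the parts of degree 2 give $x_2^2=\sum b_j(v_j\cdot x)^2$; the coefficient of $x_2^2$ gives $\sum b_ju_j^2=1$,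 and that of $x_1x_3$ (here $m\ge3$ is used) gives $2\sum b_ju_j^2=0$.

Here is the precise question. The background is a theorem of Christ, Li, Tao and Thiele (their Theorem 2.1): if $n<2m$ and the $V_j$ are in general position, then for nondegenerate $P$
$$|\Lambda_\lambda(f_1,\dots,f_n)|\le C(1+|\lambda|)^{-\epsilon}\prod_{j=1}^n\|f_j\|_{L^2},$$
with constants uniform over uniformly nondegenerate classes of phases of bounded degree (those whose distance, in a fixed norm, from all $\sum_jp_j\circ\pi_j$ of that degree is bounded below). We shall not use it. The condition $n<2m$ is necessary for a product of $L^2$ norms of all the $f_j$. Only the values of $f_j$ on a bounded set matter, and there $\|f\|_{L^2}\lesssim\|f\|_{L^\infty}$, so $L^2$ norms on the right are the stronger statement. The following question is posed as open in Dong Dong, Dominique Maldague, Dominick Villano, "Special cases of power decay in multilinear oscillatory integrals", arXiv:1904.05428 (2019).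

**Problem.** Is it true for every $m\ge2$, every $n\ge2m$, every family in general position, every nonzero $\eta\in C_c^\infty(\mathbb R^m)$ and every nondegenerate $P$ that there are a partition $\{1,\dots,n\}=A\cup B$ with $A,B\neq\emptyset$ and constants $C,\epsilon>0$ such that
$$|\Lambda_\lambda(f_1,\dots,f_n)|\le C(1+|\lambda|)^{-\epsilon}\prod_{j\in A}\|f_j\|_{L^2}\prod_{j\in B}\|f_j\|_{L^\infty}\tag{3}$$
for all $\lambda\in\mathbb R$, $f_j\in L^2$ ($j\in A$), $f_j\in L^\infty$ ($j\in B$)? The partition and the constants may depend on $m,n,\{V_j\},\eta,P$.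

**Theorem A.** Let $m\ge3$, $N=2m+1$, $n\ge N$. There is a residual set $\mathcal U\subset\mathbb R^N$ (one containing a dense $G_\delta$, so nonempty) such that the following holds for $(u_1,\dots,u_N)\in\mathcal U$ and any further $u_{N+1},\dots,u_n$ with all $u_j$ distinct. Put $v_j=(1,u_j,\dots,u_j^{m-1})$ and $P(x)=x_2^2$. Then the family is in general position, $P$ is nondegenerate, and for every nonzero $\eta\in C_c^\infty$ and every $\epsilon>0$ there are $\lambda_\nu\to\infty$ and functions $|f_j^{(\nu)}|\le1$, supported in a fixed compact interval, with $|\Lambda_{\lambda_\nu}(f^{(\nu)})|\ge c\,\lambda_\nu^{-\epsilon}$, where $c>0$ is independent of $\nu$. Hence (3) fails for every partition $A\cup B$.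

**Theorem B.** Let $m\ge2$, $n\ge2m$, and suppose $m=2$ or $n=2m$. For every family in general position, every $\eta\in C_c^\infty$ and every nondegenerate $P$:

(a) $|\Lambda_\lambda|\le C(1+|\lambda|)^{-\epsilon}\prod_j\|f_j\|_{L^\infty}$ for some $C,\epsilon>0$;

(b) the mixed inequality (3) holds for every partition with $1\le|A|\le2m-1$ (then $B\ne\emptyset$);

(c) if $\eta\neq0$, it fails for every partition with $|A|\ge2m$.

**Corollary C.** The answer to the Problem is negative. For $m\ge2$ and $n\ge2m$, the conclusion of the Problem holds for all families in general position, all nonzero $\eta$ and all nondegenerate $P$ if and only if $m=2$ or $n=2m$.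

Indeed, if $m=2$ or $n=2m$ use Theorem B(b) with $|A|=1$; otherwise $m\ge3$, $n\ge2m+1$, and Theorem A applies. General position and nondegeneracy in Theorem A were just checked. For $m=2$, part (a) of Theorem B is Proposition 2.

## 3. From sup norms to mixed norms, and the bound $|A|\le2m-1$

This section proves parts (b) and (c) of Theorem B, assuming (a).

**Lemma 3 (multilinear Riesz–Thorin; Bergh–Löfström, *Interpolation Spaces*, Ch. 4).** Let $\Lambda$ be a multilinear form in simple functions $f_j$, $j\in A$, on $[-R,R]$, with $|\Lambda(f)|\le M_k\prod_j\|f_j\|_{p_{jk}}$ for $k=1,\dots,K$, where $M_k>0$ and $p_{jk}\in[1,\infty]$. If $\theta_k\ge0$, $\sum\theta_k=1$ and $1/p_j=\sum_k\theta_k/p_{jk}$, then $|\Lambda(f)|\le\prod_kM_k^{\theta_k}\prod_j\|f_j\|_{p_j}$.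

*Proof.* Merging the estimates one at a time, it suffices to treat two of them, with exponents $p_j^0,p_j^1$, constants $M_0,M_1$ and weights $1-\theta,\theta$, $0<\theta<1$. Normalize $\|f_j\|_{p_j}=1$. Write $f_j=|f_j|e^{i\phi_j}$ and put $f_j^z=|f_j|^{p_j((1-z)/p_j^0+z/p_j^1)}e^{i\phi_j}$ on $\{f_j\ne0\}$ and $0$ elsewhere (if $p_j=\infty$, put $f_j^z=f_j$). Then $z\mapsto\Lambda(f^z)$ is a finite sum of exponentials, bounded on $0\le\mathrm{Re}\,z\le1$. It is bounded by $M_0$ on $\mathrm{Re}\,z=0$ and by $M_1$ on $\mathrm{Re}\,z=1$, because there $\|f_j^z\|_{p_j^0}\le1$, respectively $\|f_j^z\|_{p_j^1}\le1$. The three lines theorem at $z=\theta$, where $f_j^\theta=f_j$, gives the claim. $\square$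

**Proof that (a) implies (b).** Let $R$ bound all $|v_j\cdot x|$ on $\operatorname{supp}\eta$; we may assume $\operatorname{supp}f_j\subset[-R,R]$. Then $\|f_j\|_2\le C\|f_j\|_\infty$, so enlarging $A$ only strengthens (3), and we may take $|A|=2m-1<n$. Fix $f_j$, $j\notin A$, with $\|f_j\|_\infty\le1$.

**Step 1: a bound without decay.** For $I\subset A$ with $|I|=m$, the change of variables $t_i=v_i\cdot x$ ($i\in I$) gives $|\Lambda_\lambda|\le C\prod_{i\in I}\|f_i\|_1\prod_{j\in A\setminus I}\|f_j\|_\infty$. Averaging with equal weights over all such $I$, each $j\in A$ lies in a fraction $\frac m{2m-1}$ of the sets, so Lemma 3 gives $|\Lambda_\lambda|\le C\prod_A\|f_j\|_{(2m-1)/m}$.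

**Step 2: insert the decay.** Interpolate Step 1 with (a) (all exponents $\infty$), with weight $\theta=\frac1{2m}$ on (a). Since $(1-\theta)\frac m{2m-1}=\frac{2m-1}{2m}\cdot\frac m{2m-1}=\frac12$, we get $|\Lambda_\lambda|\le C(1+|\lambda|)^{-\epsilon/2m}\prod_A\|f_j\|_2$ for simple $f_j$.

**Step 3: general $f_j\in L^2$, $j\in A$.** The non-decaying $L^2$ bound holds equally for the form with $\lambda=0$, with $|\eta|$ in place of $\eta$ and $1$ in place of the $f_j$, $j\notin A$: interpolate Step 1 with the trivial $L^\infty$ bound. By monotone convergence it extends to nonnegative $L^2$ functions, so $\prod_A|f_j(v_j\cdot x)||\eta(x)|$ is integrable. Approximate $f_j$ pointwise by simple functions with $|f_j^{(\nu)}|\le|f_j|$ and use dominated convergence. $\square$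

**Proof of (c).** Let $\eta(x^0)\ne0$, $r=c/|\lambda|$ with $c$ small, and $f_j=1_{[v_j\cdot x^0-r,\,v_j\cdot x^0+r]}$. Since the $v_j$ span, the product of the $f_j(v_j\cdot x)$ is supported in a ball of radius $Cr$ about $x^0$, and it equals $1$ on a ball of radius $c'r$. On the larger ball $\lambda P$ varies by at most a small constant, and $\eta$ is close to $\eta(x^0)$ for large $|\lambda|$. Hence $|\Lambda_\lambda|\ge c''r^m$. The right side of (3) is at most $C|\lambda|^{-\epsilon}r^{|A|/2}\le C|\lambda|^{-\epsilon}r^m$ if $|A|\ge2m$ and $r\le1$. As $|\lambda|\to\infty$ this is a contradiction. $\square$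

The test functions of (c) give only $|\Lambda_\lambda|\gtrsim|\lambda|^{-m}$ and so say nothing about sup norms. To refute sup-norm decay we need about $\lambda^{m-\epsilon}$ such little balls, whose contributions all have the same phase.

## 4. A quadratic identity from a derivation

Suppose $m\ge3$ and $P=x_2^2$ on the moment curve as in Section 2. We want phases $\phi_j$ with $\sum_j\phi_j(v_j\cdot x)=x_2^2$ for many points $x$. Polynomials $\phi_j$ cannot do it. But the $f_j$ only have to be measurable, so $\phi_j$ may be prescribed separately on many tiny intervals, with no continuity between them. So we look for functions defined on a ring of numbers such as $\mathbb Z[u_1,\dots,u_N]$ which satisfy algebraic identities although they are not polynomials. A derivation of this ring is of this kind.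

Let $N=2m+1$ and let $u\in\mathbb R^N$ have distinct nonzero coordinates. For $\Xi\in\mathbb Z[U_1,\dots,U_N]$ put
$$\mathfrak d\,\Xi=\sum_{k=1}^Nu_k^{-1}\frac{\partial\Xi}{\partial U_k}(u)\in\mathbb R .$$
Then $\mathfrak d(\Xi\Xi')=\Xi(u)\,\mathfrak d\Xi'+\Xi'(u)\,\mathfrak d\Xi$ and $\mathfrak dU_j=1/u_j$. Let $\ell_j=\prod_{k\le N,k\ne j}\frac{u_k}{u_k-u_j}$, the value at $0$ of the $j$-th Lagrange basis polynomial for the nodes $u_1,\dots,u_N$. So $h(0)=\sum_j\ell_jh(u_j)$ for every polynomial $h$ of degree at most $N-1=2m$.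

**Lemma 4 (key identity).** Let $F(s)=\sum_{a=0}^{m-1}F_as^a$ with $F_a\in\mathbb Z[U]$, and let $\Xi_j=F(U_j)\in\mathbb Z[U]$. Then
$$F_1(u)^2=\sum_{j=1}^N\gamma_j(\mathfrak d\,\Xi_j)^2,\qquad\gamma_j=\ell_ju_j^2 .$$

*Proof.* By the product rule, $\mathfrak d\,\Xi_j=\sum_a(\mathfrak dF_a)u_j^a+\sum_{a\ge1}aF_a(u)u_j^{a-1}\cdot u_j^{-1}$. Multiplying by $u_j$ gives $u_j\,\mathfrak d\,\Xi_j=H(u_j)$ with
$$H(s)=\sum_{a=0}^{m-1}(\mathfrak dF_a)s^{a+1}+\sum_{a\ge1}aF_a(u)s^{a-1}.$$
Here $\deg H\le m$ and $H(0)=F_1(u)$. Since $\deg H^2\le2m=N-1$,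
$$F_1(u)^2=H(0)^2=\sum_j\ell_jH(u_j)^2=\sum_j\ell_ju_j^2(\mathfrak d\,\Xi_j)^2.\qquad\square$$

By hand: for $F=s$ we have $\mathfrak d\Xi_j=1/u_j$, and the identity reads $1=\sum\ell_j$. For $F=s^2$ we have $\mathfrak d\Xi_j=2$, and it reads $0=4\sum\ell_ju_j^2$, the value of $4s^2$ at $0$. For the constant $F=U_1$ we have $\mathfrak d\Xi_j=1/u_1$, and it reads $0=u_1^{-2}\sum\ell_ju_j^2$. The number $2m+1$ enters in one place: $H^2$ has degree up to $2m$, so this argument needs $2m+1$ nodes.

If $x\in\mathbb R^m$ has coordinates $x_{a+1}=F_a(u)$, then $v_j\cdot x=\sum_ax_{a+1}u_j^a=\Xi_j(u)$ and $x_2=F_1(u)$. So the identity says $x_2^2=\sum_j\gamma_j(\mathfrak d\,\Xi_j)^2$, where the $j$-th term depends only on $\Xi_j$, hence, if $\Xi\mapsto\Xi(u)$ is injective, only on the number $v_j\cdot x$. To turn this into a lower bound for an integral we thicken each point to size about $1/\lambda$. Different values $\Xi(u)$ must then stay more than about $1/\lambda$ apart, while the number of points must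 be nearly $\lambda^m$. So we need $u$ for which small integer polynomials have values at $u$ almost as well separated as counting permits.

## 5. Points at which small integer polynomials are well separated

Let $\mathcal G(D,M)$ be the set of $\Xi\in\mathbb Z[U_1,\dots,U_N]$ of degree at most $D-1$ in each variable with coefficients of absolute value at most $M$. It has $(2M+1)^{D^N}$ elements, with values at $u$ of size $O(M)$, so separation much better than $M^{1-D^N}$ cannot be expected. Let $\mathcal U$ be the set of $u\in\mathbb R^N$ with distinct nonzero coordinates such that for every $D\ge1$ there are infinitely many $M\in\mathbb N$ with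
$$|\Xi(u)|>M^{-D^N-1}\quad\text{for all }0\ne\Xi\in\mathcal G(D,M).\tag{4}$$

**Lemma 5.** $\mathcal U$ is residual.

*Proof.* Let $O_{D,J}$ be the set of $u$ satisfying (4) for some $M\ge J$. It is open, as for each $M$ finitely many strict inequalities are imposed. Since $\mathcal U$ is the intersection of all $O_{D,J}$ with the open dense set of $u$ with distinct nonzero coordinates, it suffices to show that $O_{D,J}$ is dense. Let $I_1\times\dots\times I_N$ be an open box, $I_k\subset[-A,A]$ with an integer $A\ge1$. Put $C_0=D^NA^{ND}$.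

**Step 1: choose a rational point with rapidly growing prime denominators.** Given large $M$, choose inductively, with $Q_0=1$ and $Q_k=q_1\cdots q_k$, primes
$$q_k\in\big(C_0MQ_{k-1}^{D-1},\,2C_0MQ_{k-1}^{D-1}\big]$$
(Bertrand) and $r_k=p_k/q_k\in I_k$ with $q_k\nmid p_k$. For large $M$ the interval $I_k$ contains two consecutive multiples of $1/q_k$, and one of the two numerators is not divisible by $q_k$.

**Step 2: no nonzero $\Xi\in\mathcal G(D,M)$ vanishes at $r$.** We show by induction on $k$ that $\Xi(r)\ne0$ if $0\ne\Xi\in\mathcal G(D,M)$ involves only $U_1,\dots,U_k$. For $k=0$ this is trivial. Write $\Xi=\sum_{i<D}\Xi_iU_k^i$ and $B_i=Q_{k-1}^{D-1}\Xi_i(r)$. The $B_i$ are integers, since $\Xi_i$ has degree at most $D-1$ in each of $U_1,\dots,U_{k-1}$. They are not all zero, by induction, and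
$$|B_i|\le Q_{k-1}^{D-1}D^{k-1}MA^{(k-1)(D-1)}\le C_0MQ_{k-1}^{D-1}<q_k .$$
Suppose $\sum_iB_i(p_k/q_k)^i=0$ and let $i_0$ be the largest $i$ with $B_i\neq0$. If $i_0=0$, the sum is $B_0\neq0$, a contradiction. If $i_0\ge1$, multiply by $q_k^{i_0}$ and reduce modulo $q_k$: $q_k\mid B_{i_0}p_k^{i_0}$. As $q_k$ is prime and $q_k\nmid p_k$, it divides $B_{i_0}$, which contradicts $0<|B_{i_0}|<q_k$.

**Step 3: a lower bound.** So $Q_N^{D-1}\Xi(r)$ is a nonzero integer for $0\ne\Xi\in\mathcal G(D,M)$, and $|\Xi(r)|\ge Q_N^{-(D-1)}$. Put $a_k=MQ_k^{D-1}$. Then $a_0=M$, $q_k\le2C_0a_{k-1}$, and $a_k=a_{k-1}q_k^{D-1}\le(2C_0)^{D-1}a_{k-1}^D$. Hence $a_N\le C'M^{D^N}$ with $C'$ independent of $M$, and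
$$|\Xi(r)|\ge\frac M{a_N}\ge\frac{M^{1-D^N}}{C'}>M^{-D^N-1}$$
for large $M$. So $r\in O_{D,J}$ lies in the given box. $\square$

## 6. Proof of Theorem A: a union of small boxes with one common phase

Fix $u\in\mathcal U$ and distinct further $u_{N+1},\dots,u_n$ as in Theorem A. General position and nondegeneracy were proved in Section 2. Fix $\eta\neq0$.

**Step 1: adapted coordinates.** For $x\in\mathbb R^m$ put $F_x(s)=\sum_{a=0}^{m-1}x_{a+1}s^a$, so $v_j\cdot x=F_x(u_j)$. For $i\le m$ let $L_i(s)=\prod_{k\le m,k\ne i}(s-u_k)$. These form a basis of the polynomials of degree at most $m-1$. Let $T:x\mapsto y$ be the linear isomorphism with $F_x=\sum_{i\le m}y_iL_i$. Then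
$$v_j\cdot x=\sum_{i\le m}y_iL_i(u_j)\ \ (\text{all }j),\qquad v_i\cdot x=L_i(u_i)\,y_i\ \ (i\le m),\quad L_i(u_i)\ne0 .$$
Put $C_j=\sum_i|L_i(u_j)|$; for $i\le m$ this is $C_i=|L_i(u_i)|$.

Choose $x^0$ with $\eta(x^0)\ne0$, then $|\omega|=1$ with $\omega\eta(x^0)=|\eta(x^0)|$, and $\rho>0$ with $\big|\omega\eta(x)-|\eta(x^0)|\big|\le\frac14|\eta(x^0)|$ for $|x-x^0|\le\rho$. Let $y^0=Tx^0$. Write $x_2=\sum_{i\le m}\theta_i\,v_i\cdot x$ and put $\theta_j=0$ for $j>m$.

**Step 2: parameters and separation.** Fix $D\ge1$, put $D_1=D+m-1$, and let $M_1$ be large satisfying (4) with $(D_1,M_1)$ in place of $(D,M)$; there are infinitely many such $M_1$. Put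
$$M=\lfloor M_1/(m2^m)\rfloor,\qquad\lambda=M_1^{D_1^N+3},\qquad\delta=c_1/\lambda,$$
with a small constant $c_1$ to be fixed in Step 5, independent of $M_1$. For $Y=(Y_1,\dots,Y_m)\in\mathcal G(D,M)^m$ let
$$F^Y(s)=\sum_{i\le m}Y_i\prod_{k\le m,k\ne i}(s-U_k),\qquad\Xi_j^Y=F^Y(U_j)\quad(j\le N).$$
The product $\prod_{k\le m,k\ne i}(U_j-U_k)$ has degree at most $m-1$ in each variable, and its coefficients have absolute sum at most $2^{m-1}$. So $\Xi_j^Y\in\mathcal G(D_1,m2^{m-1}M)$, and differences of such elements lie in $\mathcal G(D_1,m2^mM)\subset\mathcal G(D_1,M_1)$. Let $\mathcal X_j=\{\Xi_j^Y:Y\in\mathcal G(D,M)^m\}$. For $i\le m$ all but one term vanish, $\Xi_i^Y=Y_i\prod_{k\le m,k\ne i}(U_i-U_k)$, which depends only on $Y_i$ and determines it. By (4), and since $\mathcal G(D,2M)\subset\mathcal G(D_1,M_1)$,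
$$|\Xi(u)-\Xi'(u)|\ge M_1^{-D_1^N-1}\quad\text{for distinct }\Xi,\Xi'\in\mathcal X_j,\text{ or distinct }\Xi,\Xi'\in\mathcal G(D,M).\tag{5}$$
With $A=\max(1,|u_1|,\dots,|u_N|)$ we have $|Y_i(u)|\le D^NA^{ND}M$, so we can fix $\tau>0$, independent of $M_1$, with $|T^{-1}\frac\tau MY(u)|\le\rho/2$ for all $Y$.

**Step 3: the functions.** For $j\le N$ and $\Xi\in\mathcal X_j$ let $I_{j,\Xi}$ be the closed interval with center $v_j\cdot x^0+\frac\tau M\Xi(u)$ and radius $C_j\delta$. By (5) and $M\le M_1$, for fixed $j$ the centers are at least $\tau M_1^{-D_1^N-2}$ apart. This exceeds $2C_j\delta=2C_jc_1M_1^{-D_1^N-3}$ for large $M_1$, so the intervals are disjoint. Hence for $j\le N$ we may define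
$$f_j=\exp\Big(-i\lambda\frac{\tau^2}{M^2}\gamma_j(\mathfrak d\,\Xi)^2-2i\lambda x_2^0\frac\tau M\theta_j\,\Xi(u)\Big)\ \text{on }I_{j,\Xi}\ (\Xi\in\mathcal X_j),\qquad f_j=0\text{ elsewhere}.$$
For $j>N$ put $f_j=1_{[-K_0,K_0]}$ with $K_0$ so large that $|v_j\cdot x|\le K_0$ for $|x-x^0|\le\rho$. Since $\Xi_j^Y(u)=v_j\cdot T^{-1}Y(u)$, we have $|\frac\tau M\Xi_j^Y(u)|\le|v_j|\rho/2$, and all supports lie in a fixed compact interval.

**Step 4: where the integrand lives.** Let
$$E=\bigcup_Y\Big\{x:\big|(Tx)_i-y_i^0-\tfrac\tau MY_i(u)\big|\le\delta\ \ \forall i\le m\Big\}.$$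
If $\prod_{i\le m}f_i(v_i\cdot x)\ne0$ and $y=Tx$, then for each $i\le m$ there is $Y_i\in\mathcal G(D,M)$ with $|L_i(u_i)|\,|y_i-y_i^0-\frac\tau MY_i(u)|\le C_i\delta=|L_i(u_i)|\delta$, so $x\in E$. Conversely, let $x$ be in the piece with index $Y$. For every $j\le N$,
$$\Big|v_j\cdot x-v_j\cdot x^0-\tfrac\tau M\Xi_j^Y(u)\Big|=\Big|\sum_i\big(y_i-y_i^0-\tfrac\tau MY_i(u)\big)L_i(u_j)\Big|\le C_j\delta,$$
so $v_j\cdot x\in I_{j,\Xi_j^Y}$. Also $|x-x^0|\le\rho/2+C\delta\le\rho$ for large $M_1$, so $f_j(v_j\cdot x)=1$ for $j>N$.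

**Step 5: the phase on $E$.** Let $x$ be in the piece $Y$ and put $X=T^{-1}Y(u)$. Then $F_X$ is $F^Y$ evaluated at $U=u$, so $X_2=F_1^Y(u)$, and $X_2=\sum_{i\le m}\theta_i\,\Xi_i^Y(u)$. By Lemma 4, $X_2^2=\sum_{j\le N}\gamma_j(\mathfrak d\,\Xi_j^Y)^2$. Therefore
$$\prod_{j\le n}f_j(v_j\cdot x)=\exp\Big(-i\lambda\Big[\frac{\tau^2}{M^2}X_2^2+2x_2^0\frac\tau MX_2\Big]\Big)=e^{i\lambda(x_2^0)^2}\exp\Big(-i\lambda\big(x_2^0+\tfrac\tau MX_2\big)^2\Big).$$
Since $|x_2-x_2^0-\frac\tau MX_2|\le C\delta$ and all these numbers are bounded, $\lambda\big|P(x)-(x_2^0+\frac\tau MX_2)^2\big|\le C\lambda\delta=Cc_1\le\frac12$ if $c_1$ is small. So the integrand vanishes off $E$, and on $E$ it equals $e^{i\lambda(x_2^0)^2}e^{i\vartheta(x)}\eta(x)$ with $|\vartheta|\le\frac12$. As $\mathrm{Re}(\omega e^{i\vartheta}\eta)\ge(\cos\frac12-\frac14)|\eta(x^0)|\ge\frac12|\eta(x^0)|$ on $E$,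
$$|\Lambda_\lambda(f_1,\dots,f_n)|\ge\tfrac12|\eta(x^0)|\,|E| .$$

**Step 6: the measure of $E$.** If $Y\neq Y'$, then $Y_i\ne Y_i'$ for some $i$, and by (5) the $i$-th coordinates of the two centers differ by at least $\tau M_1^{-D_1^N-2}>2\delta$ for large $M_1$. So the pieces are disjoint, and
$$|E|=|\det T|^{-1}(2M+1)^{mD^N}(2\delta)^m\ge c\,M_1^{mD^N}\lambda^{-m}.$$
As $M_1=\lambda^{1/(D_1^N+3)}$,
$$|\Lambda_\lambda|\ge c\,\lambda^{-\epsilon_D},\qquad\epsilon_D=m\Big(1-\frac{D^N}{(D+m-1)^N+3}\Big)\to0\quad(D\to\infty),$$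
for infinitely many $\lambda\to\infty$, with $c$ independent of $M_1$. Given $\epsilon$, choose $D$ with $\epsilon_D<\epsilon$.

**Step 7: no partition works.** If (3) held with some $A,B,C,\epsilon_0$, then, as $\|f_j\|_\infty\le1$ and $\|f_j\|_2\le C$, we would have $c\lambda^{-\epsilon_D}\le|\Lambda_\lambda|\le C'\lambda^{-\epsilon_0}$ for these $\lambda$. A choice of $D$ with $\epsilon_D<\epsilon_0$ gives a contradiction. $\blacksquare$

**Remark.** Theorem A also holds for almost every $(u_1,\dots,u_N)$. By the Kleinbock–Margulis theorem (Ann. of Math. 148 (1998)), for real-analytic functions on a domain which together with $1$ are linearly independent over $\mathbb R$, almost every value vector is not very well approximable. Applied for each $D$ to the $D^N-1$ nonconstant monomials of degree at most $D-1$ in each variable, it gives, for a.e. $u$, a bound $|\Xi(u)|\ge c\,M^{-(D^N-1)-1/2}$ for nonconstant $\Xi\in\mathcal G(D,M)$ and large $M$ (nonzero constants have absolute value at least $1$).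 So (4) holds for all large $M$.

## 7. $n=2m$: reduction to quadratic phases

From here to the end, $m\ge3$ and $n=2m$; only part (a) of Theorem B remains. With three sets $J_i$ of size at most $m-1$ we can cover $2m\le3(m-1)$ indices, so Lemma 1 applies with $k=3$. We show that third derivatives detect every nondegenerate phase except quadratic ones (up to degenerate terms).

For $|J|=m-1$ let $w_J\ne0$ span $\{v_j:j\in J\}^\perp$. By general position $w_J\cdot v_j\ne0$ for $j\notin J$. Put $\mathcal S=\operatorname{span}\{v_jv_j^T:j\le2m\}$. A quadratic phase $x^TSx$ is degenerate if $S\in\mathcal S$.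

**Lemma 6.** Let $\mathcal N$ index $2m-2$ of the vectors, and let $S_0$ be a symmetric matrix with $w_J^TS_0w_{J'}=0$ for all $J\sqcup J'=\mathcal N$, $|J|=|J'|=m-1$. Then $S_0\in\operatorname{span}\{v_iv_i^T:i\in\mathcal N\}$.

For $m=3$ this concerns conics through four points of the projective plane. With $e_1,e_2,e_3,(1,1,1)$ these conics are $a\,yz+b\,xz+c\,xy$ with $a+b+c=0$, and they are spanned by the three line pairs $z(x-y)$, $x(y-z)$, $y(z-x)$. The proof shows that the analog holds in every dimension.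

*Proof.* Let $\mathcal P$ be the span of the quadratic forms $(w_J\cdot v)(w_{J'}\cdot v)$. The hypothesis says that $S_0$ is orthogonal to $\mathcal P$ for the trace pairing of symmetric matrices, and the orthogonal complement of $\operatorname{span}\{v_iv_i^T\}$ consists of the forms $q$ with $q(v_i)=0$ for all $i\in\mathcal N$. So it suffices to show that each such $q$ lies in $\mathcal P$.

Fix $J,J'$, let $H=w_J^\perp=\operatorname{span}(v_a)_{a\in J}$, and let $x_a$ be the coordinates in this basis. As $q(v_a)=0$, $q|_H=\sum_{a<b}q_{ab}x_ax_b$. For $a\in J$, $c\in J'$ put $I_c=J\setminus\{a\}\cup\{c\}$ and $I'_c=J'\setminus\{c\}\cup\{a\}$. On $H$, the form $w_{I_c}\cdot v$ vanishes at $v_b$ for $b\in J\setminus\{a\}$ but not at $v_a$, so it is a nonzero multiple of $x_a$. The $m-1$ vectors $w_{I'_c}$, $c\in J'$, lie in $v_a^\perp$ and satisfy $w_{I'_c}\cdot v_{c'}=0$ for $c'\in J'\setminus\{c\}$, $w_{I'_c}\cdot v_c\neq0$. So they are independent and span $v_a^\perp$. Their restrictions to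 $H$ span all linear forms on $H$ vanishing at $v_a$, that is, the span of the $x_b$, $b\ne a$. Hence $x_ax_b\in\mathcal P|_H$ for all $a\ne b$, and there is $p\in\mathcal P$ with $(q-p)|_H=0$. Then $q-p=(w_J\cdot v)(\ell\cdot v)$ for some $\ell$. Both $q$ and $p$ vanish at $v_c$, $c\in J'$, and $w_J\cdot v_c\neq0$, so $\ell\cdot v_c=0$ for all $c\in J'$. Thus $\ell\parallel w_{J'}$, and $q\in\mathcal P$. $\square$

**Lemma 7.** (i) Any $2m-1$ of the $v_jv_j^T$ are independent. Hence a nonzero $c$ with $\sum_{j\le2m}c_jv_jv_j^T=0$ has all $c_j\ne0$, and such relations form a space of dimension at most $1$. (ii) The $2m$ tensors $v_j^{\otimes3}$ are independent. (iii) Let $T\in\mathrm{Sym}^3(\mathbb R^m)$ satisfy $T(w_1,w_2,w_3)=0$ whenever $\{1,\dots,2m\}=J_1\sqcup J_2\sqcup J_3$, $|J_i|\le m-1$, and $w_i\perp v_j$ for $j\in J_i$. Then $T=\sum_jt_jv_j^{\otimes3}$ for some $t_j\in\mathbb R$.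

*Proof of (i), (ii).* Given $j_0$, cover the other $2m-2$ (respectively $2m-1\le3(m-1)$) indices by two (respectively three) sets of size at most $m-1$. By general position, for each set there is $w$ orthogonal to the corresponding vectors with $w\cdot v_{j_0}\ne0$. The product of these linear forms vanishes at all the other vectors and not at $v_{j_0}$, so the coefficient of index $j_0$ in any linear relation is zero. If two independent relations $c$ existed, some nonzero combination would have $c_1=0$, which is impossible.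

*Proof of (iii).* **Step $\alpha$: a quadratic analog with $m+1$ vectors.** Let $b_0,\dots,b_m$ be vectors, any $m$ of them independent, $b_0=\sum_{l\ge1}\beta_lb_l$, so all $\beta_l\ne0$. Let $R$ be a symmetric bilinear form with $R(w,w')=0$ whenever, for some $1\le i\le m$, $w\perp b_l$ for all $l\ne i$ with $1\le l\le m$, and $w'\perp b_i,b_0$. Then $R\in\operatorname{span}\{b_lb_l^T\}_{l=0}^m$. To see this, let $b_i^*$ be the dual basis of $b_1,\dots,b_m$, $R_{il}=R(b_i^*,b_l^*)$, and $w'=\sum w_l'b_l^*$, so $w_l'=w'\cdot b_l$. Taking $w=b_i^*$ we get $\sum_lR_{il}w_l'=0$ whenever $w_i'=0$ and $\sum_l\beta_lw_l'=0$. So there is $\rho_i$ with $R_{il}=\rho_i\beta_l$ for $l\ne i$. Symmetry gives $\rho_i\beta_l=\rho_l\beta_i$, that is, $\rho_i=\rho\beta_i$ with one number $\rho$. Hence $R_{il}=\rho\beta_i\beta_l$ for $i\ne l$, the form $R-\rho b_0b_0^T$ is diagonal in the dual basis, and it is a combination of $b_lb_l^T$, $1\le l\le m$.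

**Step $\beta$: apply Step $\alpha$ slice by slice.** Let $v_1^*,\dots,v_m^*$ be dual to $v_1,\dots,v_m$, and write $a_k=v_{m+k}=\sum_pa_{kp}v_p$; all $a_{kp}\neq0$ by general position. For $i\le m$ take $J_1=\{1,\dots,m\}\setminus\{i\}$ and $w_1=v_i^*$. Apply Step $\alpha$ to $R=T(v_i^*,\cdot,\cdot)$ with $b_0=v_i$, $b_l=a_l$. For each $k\le m$ its hypothesis uses $J_2=\{m+l:l\ne k\}$ of size $m-1$ and $J_3=\{i,m+k\}$ of size $2\le m-1$. We obtain
$$T_{ipq}:=T(v_i^*,v_p^*,v_q^*)=\tau_i\delta_{ip}\delta_{iq}+\sum_k\sigma_{ik}a_{kp}a_{kq}.$$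
For $i\ne p$ the symmetry $T_{ipq}=T_{piq}$ gives $\sum_k(\sigma_{ik}a_{kp}-\sigma_{pk}a_{ki})a_{kq}=0$ for all $q$. As $a_1,\dots,a_m$ are independent, $\sigma_{ik}a_{kp}=\sigma_{pk}a_{ki}$. So $\sigma_{ik}=s_ka_{ki}$ with $s_k$ independent of $i$, and $T=\sum_i\tau_iv_i^{\otimes3}+\sum_ks_ka_k^{\otimes3}$. $\square$

**Lemma 8 (reduction to quadratics).** If (a) holds for all phases $x^TSx$ with $S$ symmetric, $S\notin\mathcal S$, then it holds for all nondegenerate $P$.

*Proof.* If $\prod_{i\le3}(w_i\cdot\nabla)P\not\equiv0$ for some data as in Lemma 7(iii), use Lemma 1. Otherwise Lemma 7(iii) applies to $D^3P(x)$ at every $x$, so $D^3P(x)=\sum_jt_j(x)v_j^{\otimes3}$. By Lemma 7(ii) each $t_j(x)$ is a fixed linear functional of $D^3P(x)$, so $t_j$ is a polynomial.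

**Step 1: $t_j$ depends only on $v_j\cdot x$.** Symmetry of $D^4P(x)$ gives, for all $a,b\in\mathbb R^m$,
$$\sum_j\big[(a\cdot\nabla t_j)(b\cdot v_j)-(b\cdot\nabla t_j)(a\cdot v_j)\big]v_jv_j^T=0 .$$
Let $B_j=\nabla t_j\otimes v_j-v_j\otimes\nabla t_j$, an antisymmetric form at each $x$. By Lemma 7(i), either all $B_j=0$, or $B_j=c_jB$ with $B=B(x)$ independent of $j$ and all $c_j\ne0$. If $B(x)\ne0$, its range is the span of $\nabla t_j$ and $v_j$, for every $j$. So a 2-dimensional space contains every $v_j$, which is impossible as $m\ge3$. Hence $\nabla t_j\parallel v_j$ everywhere, and $t_j=q_j(v_j\cdot x)$ with polynomials $q_j$.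

**Step 2: subtract.** Choose $p_j$ with $p_j'''=q_j$. Then $D^3(P-\sum p_j\circ\pi_j)=0$, so the difference has degree at most 2. Its affine part is degenerate because the $v_j$ span. So $P=\sum\tilde p_j\circ\pi_j+x^TSx$, and $S\notin\mathcal S$ by nondegeneracy. Replace $f_j$ by $f_je^{i\lambda\tilde p_j}$, which has the same sup norm. $\square$

**Removing $\eta$.** So let $P(x)=x^TSx$ with $S\notin\mathcal S$. Complex conjugation exchanges $\lambda$ and $-\lambda$, and bounded $\lambda$ is trivial, so let $\lambda\ge1$. We may assume $\operatorname{supp}f_j\subset[-R,R]$. In the coordinates $v_1\cdot x,\dots,v_m\cdot x$ write $\eta(x)=\int\hat\eta(\zeta)e^{i\sum_{i\le m}\zeta_iv_i\cdot x}d\zeta$ with $\int|\hat\eta|<\infty$, and absorb the exponentials into $f_1,\dots,f_m$. It therefore suffices to prove $|\Lambda^0(f)|\le C\lambda^{-\epsilon}$ for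
$$\Lambda^0(f)=\int_{\mathbb R^m}e^{i\lambda x^TSx}\prod_{j=1}^{2m}f_j(v_j\cdot x)\,dx,\qquad|f_j|\le1,\quad\operatorname{supp}f_j\subset[-R,R].\tag{6}$$

## 8. Doubling the integral: states, symbols and the space $\mathcal L$

Lemma 1 gives nothing here, because three difference operations kill a quadratic. We difference only once, keep all $2m$ functions, and pass to a Fourier picture in which the phase becomes a linear constraint.

**Definition (states, symbols).** $\mathcal S_B$ is the set of kernels $\rho(t,t')=\int_\Omega\varphi_\omega(t)\overline{\varphi_\omega(t')}\,d\mu(\omega)$ with $\mu\ge0$ of mass at most $B$, $(\omega,t)\mapsto\varphi_\omega(t)$ measurable, $|\varphi_\omega|\le B$, $\operatorname{supp}\varphi_\omega\subset[-B,B]$. Its elements are called states. The symbol of $\rho$ is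
$$\chi_\rho(h,\xi)=\int\rho(t+\tfrac h2,t-\tfrac h2)e^{-i\xi t}\,dt .$$

The basic example is $\rho=f\otimes\overline f$. For $f=1_{[-1/2,1/2]}$ one gets $\chi(h,\xi)=\frac{2\sin(\xi(1-|h|)/2)}{\xi}$ for $|h|<1$ and $0$ for $|h|\ge1$. Multiplying any $f$ by a chirp $e^{i\lambda at^2}$ multiplies $\rho(t+\frac h2,t-\frac h2)$ by $e^{2i\lambda aht}$, so $\chi(h,\xi)$ becomes $\chi(h,\xi-2\lambda ah)$: chirps shear symbols. We write $\chi_\varphi$ for the symbol of $\varphi\otimes\overline\varphi$; by Fubini $\chi_\rho=\int\chi_{\varphi_\omega}d\mu(\omega)$.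

The map $(t,h)\mapsto(t+\frac h2,t-\frac h2)$ preserves measure, so Plancherel in $t$ gives
$$\langle\rho,\rho'\rangle:=\iint\rho\,\overline{\rho'}=\frac1{2\pi}\int_{\mathbb R^2}\chi_\rho\overline{\chi_{\rho'}}=\iint|\langle\varphi_\omega,\varphi'_{\omega'}\rangle|^2d\mu\,d\mu'\ge0 .\tag{7}$$
For $\rho\in\mathcal S_B$, $\chi_\rho$ is continuous (each $\chi_{\varphi_\omega}$ is, by continuity of translation in $L^2$; then use dominated convergence), $\chi_\rho(-z)=\overline{\chi_\rho(z)}$ since $\rho(t',t)=\overline{\rho(t,t')}$, and $\chi_\rho=0$ for $|h|>2B$. As $|\rho|\le B^3$ with bounded support, and by Plancherel in $\xi$ for fixed $h$,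
$$|\chi_\rho|\le C_B,\qquad\int|\chi_\rho(h,\xi)|^2d\xi\le C_B\ \ \forall h,\qquad\|\chi_\rho\|_{L^2(\mathbb R^2)}\le C_B.\tag{8}$$

**Lemma 9 (cubing a symbol).** For $\rho\in\mathcal S_B$ there is $\rho^\sharp\in\mathcal S_{B_1}$, $B_1=B_1(B)$, with $\chi_{\rho^\sharp}=\chi_\rho|\chi_\rho|^2$.

*Proof.* Let $\tau_{a,b}\rho(t,t')=e^{ib(t-t')}\rho(t-a,t'-a)$. It is a state with functions $e^{ibt}\varphi_\omega(t-a)$, and its symbol is $e^{i(bh-a\xi)}\chi_\rho(h,\xi)$. By (7)
$$K(a,b):=\langle\tau_{a,b}\rho,\rho\rangle=\frac1{2\pi}\int e^{i(bh-a\xi)}|\chi_\rho(h,\xi)|^2\,dh\,d\xi\ge0,$$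
and $K=0$ for $|a|>2B$ because the supports are then disjoint. So $K$ is, up to constants and a reflection, the Fourier transform of the integrable, bounded, continuous, even function $|\chi_\rho|^2$. It is nonnegative and even. Integrating $K$ against Gaussians $e^{-\epsilon(a^2+b^2)}$ gives Gaussian averages of $2\pi|\chi_\rho|^2$ around $0$, which stay bounded as $\epsilon\to0$; so $K\in L^1$ by monotone convergence. Fourier inversion, with evenness of $K$, gives $|\chi_\rho(h,\xi)|^2=\frac1{2\pi}\int K(a,b)e^{i(bh-a\xi)}\,da\,db$. In particular $\int K=2\pi|\chi_\rho(0)|^2\le C_B$. Put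
$$\rho^\sharp=\frac1{2\pi}\int K(a,b)\,\tau_{a,b}\rho\,da\,db .$$
This is a state with functions $e^{ibt}\varphi_\omega(t-a)$, $|a|\le2B$, supported in $[-3B,3B]$, and with measure $\frac1{2\pi}K\,da\,db\,d\mu$ of bounded mass. Its symbol is $\chi_\rho|\chi_\rho|^2$. $\square$

**The doubled form.** For states $\rho_1,\dots,\rho_{2m}$ put
$$\mathcal Q(\rho_1,\dots,\rho_{2m})=\iint e^{i\lambda(x^TSx-x'^TSx')}\prod_j\rho_j(v_j\cdot x,v_j\cdot x')\,dx\,dx'=\int|\Lambda^0(\varphi_{\omega_1},\dots,\varphi_{\omega_{2m}})|^2d\mu_1\cdots d\mu_{2m}\ge0.\tag{9}$$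
For $\rho_j=f_j\otimes\overline{f_j}$ this is $|\Lambda^0(f)|^2$.

**Definition (dual state).** Fix a slot $l$ and $\rho_j\in\mathcal S_B$ for $j\ne l$. For $\omega=(\omega_j)_{j\ne l}$, integrating over the hyperplanes $v_l\cdot x=t$ gives a function $D_\omega$ with $\Lambda^0(\dots,f_l,\dots)=\int f_l\overline{D_\omega}$, the other entries being $\varphi_{\omega_j}$. Since the $v_j$, $j\ne l$, span $\mathbb R^m$, the integrand has bounded support, so $D_\omega$ is bounded with bounded support, with constants depending on $B$ only. The dual state for slot $l$ is $N(t,t')=\int D_\omega(t)\overline{D_\omega(t')}\prod_{j\ne l}d\mu_j\in\mathcal S_{B'}$.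

By (9) and (7), $\mathcal Q(\rho_1,\dots,\rho_{2m})=\langle\rho_l,N\rangle$ for every state $\rho_l$.

**Lemma 10.** Let $m+1\le M\le2m$, take $M$ of the vectors, relabeled $v_1,\dots,v_M$, bounded compactly supported $k_j$, and $\beta\in\mathbb R^m$. With $\hat k(\xi)=\int k(t)e^{-i\xi t}dt$,
$$\int_{\mathbb R^m}e^{i\beta\cdot y}\prod_{j\le M}k_j(v_j\cdot y)\,dy=c\int_{\{\xi\in\mathbb R^M:\ \sum\xi_jv_j=-\beta\}}\prod_{j\le M}\hat k_j(\xi_j)\,d\xi_{m+1}\cdots d\xi_M,$$
where the right side converges absolutely and $c$ does not depend on $\beta$ or the $k_j$.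

*Proof.* Any $M-m$ of the $\xi_j$ are coordinates on the affine solution space, since the remaining $m$ vectors form a basis, with constant Jacobians between the choices. So $\prod_{j>m}|\hat k_j|$ is in $L^2$ of the solution space, and so is the product of some $M-m\le m$ of the first $m$ factors. The remaining factors are bounded, and Cauchy–Schwarz gives absolute convergence. If $k_{m+1},\dots,k_M$ are Schwartz, insert $k_j(t)=\frac1{2\pi}\int\hat k_j(\xi)e^{i\xi t}d\xi$ for $j>m$ and use Fubini. The inner integral is $\int e^{i(\beta+\sum_{j>m}\xi_jv_j)\cdot y}\prod_{i\le m}k_i(v_i\cdot y)dy$; writing $\beta+\sum_{j>m}\xi_jv_j=-\sum_{i\le m}\xi_iv_i$ and using the coordinates $v_i\cdot y$, it equals a constant times $\prod_{i\le m}\hat k_i(\xi_i)$. In general replace $k_j$, $j>m$, by mollifications with a nonnegative kernel of mass $1$. On the left these converge a.e., bounded with uniformly bounded support. On the right their transforms converge pointwise and are dominated by $|\hat k_j|$.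 Dominated convergence on both sides finishes the proof. $\square$

**The space $\mathcal L$.** Write $z_j=(h_j,\xi_j)$ and
$$\mathcal L=\Big\{z=(z_j)_{j\le2m}:\ \exists w\in\mathbb R^m,\ h_j=v_j\cdot w\ \forall j,\ \sum_j\xi_jv_j=-2\lambda Sw\Big\}.$$
It has dimension $2m$. For $|I|=m$, $(z_i)_{i\in I}$ are linear coordinates on $\mathcal L$: $h_I$ determines $w$, and then $\xi_I$ determines the other $\xi_j$. The Lebesgue measures of different choices differ by factors independent of $\lambda$, because $w\leftrightarrow h_I$ does not involve $\lambda$, and for fixed $w$ the changes among the $\xi_I$ are affine with linear part independent of $\lambda$ and $w$. Let $\sigma$ be one of them. Cauchy–Schwarz, with coordinates $z_1,\dots,z_m$ for the first half of the factors and $z_{m+1},\dots,z_{2m}$ for the second, gives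
$$\int_{\mathcal L}\prod_{j\le2m}|g_j(z_j)|\,d\sigma\le C\prod_j\|g_j\|_{L^2(\mathbb R^2)}.\tag{10}$$
In (9) substitute $x=y+\frac w2$, $x'=y-\frac w2$. Then $x^TSx-x'^TSx'=2w^TSy$ and $\rho_j$ is evaluated at $(v_j\cdot y+\frac{h_j}2,v_j\cdot y-\frac{h_j}2)$ with $h_j=v_j\cdot w$. Lemma 10 with $M=2m$, $\beta=2\lambda Sw$, for each $w$, gives
$$\mathcal Q(\rho_1,\dots,\rho_{2m})=c\int_{\mathcal L}\prod_j\chi_{\rho_j}(z_j)\,d\sigma .\tag{11}$$

One can see in (11) why degenerate phases are special. If $S=\sum a_jv_jv_j^T$ and $f_j$ carries the chirp $e^{-i\lambda a_jt^2}$, its symbol is moved to a neighborhood of the line $\xi=-2\lambda a_jh$. On these lines $\sum_j\xi_jv_j=-2\lambda\sum_ja_j(v_j\cdot w)v_j=-2\lambda Sw$ automatically, so $\mathcal L$ meets them for every $w$.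

**The planes $\mathcal L_J$.** For $|J|=m-1$ let $\mathcal L_J=\{z\in\mathcal L:z_j=0\ \forall j\in J\}$. There $w=sw_J$ and $\sum_{j\notin J}\xi_jv_j=-2\lambda sSw_J$, so $\mathcal L_J$ is 2-dimensional. For every $l\notin J$, $z_l$ is a linear coordinate on it ($h_l=s\,v_l\cdot w_J$ determines $s$, then $\xi_l$ determines the others), and the measures $dz_l$ differ by factors independent of $\lambda$. Call one of them $\sigma_J$.

**Lemma 11.** For $\rho_j\in\mathcal S_B$ and $|J|=m-1$: $\ \mathcal Q(\rho_1,\dots,\rho_{2m})\le C\int_{\mathcal L_J}\prod_{j\notin J}|\chi_{\rho_j}(z_j)|\,d\sigma_J$.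

*Proof.* For functions $\varphi_j$ write $\Lambda^0=\int F_JG$ with $F_J=\prod_{j\in J}\varphi_j(v_j\cdot x)$, bounded and invariant along $w_J$, and $G$ the remaining factors including $e^{i\lambda x^TSx}$. $G$ has bounded support since the $m+1$ vectors $v_j$, $j\notin J$, span. Step 1 of the proof of Lemma 1, and the shift $x=y-\frac s2w_J$, give
$$|\Lambda^0|^2\le C\int_{\mathbb R}\int_{\mathbb R^m}e^{2i\lambda s\,w_J^TSy}\prod_{j\notin J}\varphi_j(v_j\cdot y+\tfrac{sc_j}2)\overline{\varphi_j(v_j\cdot y-\tfrac{sc_j}2)}\,dy\,ds,\qquad c_j=v_j\cdot w_J .$$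
By Lemma 10 with $M=m+1$ and $\beta=2\lambda sSw_J$, the right side is $C'\int_{\mathcal L_J}\prod_{j\notin J}\chi_{\varphi_j}(z_j)\,d\sigma_J$. The integrand is a product of $m+1\ge2$ functions, each bounded and in $L^2(\sigma_J)$ by (8), so the integral converges absolutely and uniformly in the $\varphi_j$. Integrate over the $\mu_j$ and use Fubini. $\square$

## 9. From symbols to level sets by cubing

We want to pass in (11) from functions to sets: discard the part where some $|\chi_{\rho_j}|$ is at most a threshold $\tau$. The direct attempt fails. On $\{|\chi_{\rho_1}|\le\tau\}$ we gain a factor $\tau$, but are left with an integral over the $2m$-dimensional space $\mathcal L$ of only $2m-1$ functions which are bounded and in $L^2(\mathbb R^2)$, while (10) needs all $2m$. Boundedness and $L^2$ alone do not suffice: with $g_j(z_j)=(1+|z_j|)^{-2m/(2m-1)}$, which is bounded and in $L^2(\mathbb R^2)$, the product of $2m-1$ of them is at least $c_\lambda(1+|z|)^{-2m}$ on $\mathcal L$, and the integral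 diverges. If the symbols were cubes $a_j^3$ with $a_j$ bounded and in $L^2$, then $a_1^3\le\tau^2a_1$ would keep all $2m$ factors. The next lemma makes them cubes.

**Lemma 12 (purification).** Let $\rho_j\in\mathcal S_B$, $q=\mathcal Q(\rho_1,\dots,\rho_{2m})$, and let $N$ be the dual state for slot $l$. Replacing $\rho_l$ by $N^\sharp$ gives $\mathcal Q(\dots,N^\sharp,\dots)\ge cq^8$.

*Proof.* By Cauchy–Schwarz, $q^2=\langle\rho_l,N\rangle^2\le C\langle N,N\rangle$. Choose $J$ with $l\notin J$. As $\langle N,N\rangle=\mathcal Q(\dots,N,\dots)$, Lemma 11 gives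
$$\langle N,N\rangle\le C\int_{\mathcal L_J}|\chi_N(z_l)|\,G\,d\sigma_J,\qquad G=\prod_{j\notin J\cup\{l\}}|\chi_{\rho_j}(z_j)| .$$
$G$ is a product of $m\ge2$ functions, each bounded and in $L^2(\sigma_J)$. So $G\in L^1\cap L^\infty$, $\|G\|_{4/3}\le C$, and Hölder gives $\langle N,N\rangle\le C\|\chi_N\|_4$. Hence $\|\chi_N\|_4\ge cq^2$, and
$$\mathcal Q(\dots,N^\sharp,\dots)=\langle N^\sharp,N\rangle=\frac1{2\pi}\int\chi_N|\chi_N|^2\overline{\chi_N}=\frac1{2\pi}\|\chi_N\|_4^4\ge cq^8.\qquad\square$$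

**Level sets.** Start from $\rho_j=f_j\otimes\overline{f_j}$, where $\mathcal Q=|\Lambda^0(f)|^2$, and apply Lemma 12 successively to the slots $1,\dots,2m$. We obtain states $\rho_j^*$ with $|\chi_{\rho_j^*}|=a_j^3$, where $a_j=|\chi_{N_j}|$, $N_j\in\mathcal S_B$ for some fixed $B$, and by (11)
$$q_*:=\mathcal Q(\rho^*)\ge c|\Lambda^0(f)|^{2\cdot8^{2m}},\qquad q_*\le C\int_{\mathcal L}\prod_ja_j(z_j)^3\,d\sigma .$$
If $q_*=0$ there is nothing to prove. On the part where $a_{j_0}\le\tau$ we use $a_{j_0}^3\le\tau^2a_{j_0}$ and $a_j^3\le Ca_j$ for the others; by (8) and (10) this part contributes at most $C\tau^2$. Take $\tau=cq_*^{1/2}$ with $c$ so small that these $2m$ parts together account for at most half of $q_*$. Put $\Gamma_j=\{a_j>\tau\}$ (open) and $K=C_*/q_*\ge2$ with a large constant $C_*$. From now on $K^{O(1)}$ means a bound $K^C$ with $C$ independent of $\lambda$ and $f$. By (8) and Chebyshev, and since the $a_j$ are bounded,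
$$|\Gamma_j|\le K^{O(1)},\quad\text{vertical fibers of }\Gamma_j\text{ have measure}\le K^{O(1)},\quad\Sigma:=\{z\in\mathcal L:z_j\in\Gamma_j\ \forall j\},\ \ \sigma(\Sigma)\ge K^{-O(1)}.\tag{12}$$

It remains to prove
$$\lambda\le K^{O(1)}.\tag{13}$$
Indeed, (13) gives $q_*\le C\lambda^{-c}$, hence $|\Lambda^0(f)|\le C\lambda^{-c'}$, which is (a).

## 10. Sumsets in $\mathbb R^2$ and structured pieces of the level sets

By (12), many points of $\mathcal L$ have all coordinates in the sets $\Gamma_j$, and on $\mathcal L$ the coordinates are linearly related. This additive coincidence forces additive structure. We write $kB-lB$ for the set of sums of $k$ elements of $B$ minus sums of $l$ elements of $B$.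

**Lemma 13.** (i) (Ruzsa triangle inequality) For compact $X,Y,E\subset\mathbb R^2$: $|X-Y||E|\le|X-E||E-Y|$. (ii) (Plünnecke–Ruzsa) For compact $B$ with $|B|>0$ and $|B-B|\le L|B|$: $|kB-lB|\le(k+l)^2L^{k+l}|B|$. (iii) (covering) For compact $X,B$ with $|B|>0$ there is a finite $F\subset X$ with $\#F\le|X-B|/|B|$ and $X\subset F+B-B$.

*Proof.* (i) Let $d=x-y\in X-Y$. For each $e\in E$, $x-e\in X-E$ and $d-(x-e)=e-y\in E-Y$. So $\int1_{X-E}(t)1_{E-Y}(d-t)\,dt\ge|E|$. Integrate over $d\in X-Y$.

(ii) Let $B^\varepsilon\subset\varepsilon\mathbb Z^2$ be the lower-left corners of the closed $\varepsilon$-grid squares meeting $B$, and $B_\varepsilon=B^\varepsilon+[0,\varepsilon]^2$. As $B$ is compact, $\varepsilon^2\#B^\varepsilon=|B_\varepsilon|\to|B|$ when $\varepsilon\to0$. Since $B_\varepsilon-B_\varepsilon=B^\varepsilon-B^\varepsilon+[-\varepsilon,\varepsilon]^2$ contains the nonoverlapping squares $g+[0,\varepsilon]^2$, $g\in B^\varepsilon-B^\varepsilon$, we have $\varepsilon^2\#(B^\varepsilon-B^\varepsilon)\le|B_\varepsilon-B_\varepsilon|\to|B-B|$.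 Finally $kB-lB\subset kB^\varepsilon-lB^\varepsilon+[-l\varepsilon,k\varepsilon]^2$ gives $|kB-lB|\le(k+l)^2\varepsilon^2\#(kB^\varepsilon-lB^\varepsilon)$. Apply the discrete inequality $\#(kB^\varepsilon-lB^\varepsilon)\le L_\varepsilon^{k+l}\#B^\varepsilon$ with $L_\varepsilon=\#(B^\varepsilon-B^\varepsilon)/\#B^\varepsilon$ (Tao–Vu, *Additive Combinatorics*, Cor. 6.28) and let $\varepsilon\to0$.

(iii) Take $F\subset X$ maximal such that the sets $f-B$, $f\in F$, are disjoint. They lie in $X-B$, so $\#F\,|B|\le|X-B|$. For $x\in X$, $x-B$ meets some $f-B$, that is, $x\in f+B-B$. $\square$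

**Lemma 14 (Balog–Szemerédi–Gowers).** Let $L\ge2$, let $A,B,S_0\subset\mathbb R^2$ be Borel of measure at most $L$, $G\subset A\times B$ Borel with $|G|\ge L^{-1}$, and $a+b\in S_0$ for $(a,b)\in G$. Then there is a compact $A'\subset A$ with $|A'|\ge L^{-2}/4$ and $|A'-A'|\le L^{O(1)}$.

*Proof.* Let $N(b)=\{a:(a,b)\in G\}$, $n(a,a')=|\{b:(a,b),(a',b)\in G\}|$, and $\theta_0=L^{-5}/32$.

**Step 1: a neighborhood with few bad pairs.** By Cauchy–Schwarz $\int_B|N(b)|^2db\ge|G|^2/|B|\ge L^{-3}$. Let $\mathrm{bad}(b)=|\{(a,a')\in N(b)^2:n(a,a')<\theta_0\}|$. Then $\int_B\mathrm{bad}(b)\,db=\iint_{n<\theta_0}n(a,a')\,da\,da'\le\theta_0L^2=L^{-3}/32$. So $\int_B(|N(b)|^2-16\,\mathrm{bad}(b))\,db\ge L^{-3}/2$, and some $b$ has $|N(b)|^2-16\,\mathrm{bad}(b)\ge L^{-4}/2$. Put $A_1=N(b)$. Then $|A_1|\ge L^{-2}/\sqrt2$ and $\mathrm{bad}(b)\le|A_1|^2/16$.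

**Step 2: the set $A'$.** Let $A_2$ be the set of $a\in A_1$ with $|\{a''\in A_1:n(a,a'')<\theta_0\}|\le|A_1|/4$. Then $|A_1\setminus A_2|\cdot|A_1|/4\le\mathrm{bad}(b)\le|A_1|^2/16$, so $|A_2|\ge\frac34|A_1|$. Choose a compact $A'\subset A_2$ with $|A'|\ge\frac12|A_1|\ge L^{-2}/4$.

**Step 3: every difference has many representations.** Let $a,a'\in A'$ and $d=a-a'$. For $a''$ in a subset of $A_1$ of measure at least $\frac12|A_1|$ we have $n(a,a'')\ge\theta_0$ and $n(a',a'')\ge\theta_0$. So the set of $(b,a'',b')$ with $(a,b),(a'',b),(a'',b'),(a',b')\in G$ has measure at least $\kappa:=\frac12\theta_0^2|A_1|$. The map $(b,a'',b')\mapsto(x,y,u)=(a+b,a''+b,a''+b')$ preserves measure, sends this set into $S_0^3$, and $x-y+u-d=a'+b'\in S_0$. Hence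
$$|\{(x,y,u)\in S_0^3:x-y+u-d\in S_0\}|\ge\kappa\quad\text{for every }d\in A'-A' .$$
Integrating over $d$ gives $\kappa|A'-A'|\le|S_0|^4\le L^4$, so $|A'-A'|\le L^{O(1)}$. $\square$

**Lemma 15.** There are compact $\Gamma_1'\subset\Gamma_1$, $\Gamma_2'\subset\Gamma_2$ with $|\Gamma_i'|\ge K^{-O(1)}$, $|\Gamma_i'-\Gamma_i'|\le K^{O(1)}$ and $\sigma\{z\in\Sigma:z_1\in\Gamma_1',z_2\in\Gamma_2'\}\ge K^{-O(1)}$.

*Proof.* Choose $I\subset\{3,\dots,2m\}$ with $|I|=m-2$, and $l\notin I\cup\{1,2\}$. Since $(z_1,z_2,z_I)$ are coordinates on $\mathcal L$, $z_l=T_1z_1+T_2z_2+T(z_I)$ there. As $(z_l,z_2,z_I)$ and $(z_1,z_l,z_I)$ are coordinates too, $|\det T_1|$ and $|\det T_2|$ are nonzero and, being Jacobians of coordinate changes on $\mathcal L$, independent of $\lambda$.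

**Step 1: one structured piece.** Let $\Gamma_1^{rem}\subset\Gamma_1$ be Borel with $\sigma\{z\in\Sigma:z_1\in\Gamma_1^{rem}\}\ge\frac12\sigma(\Sigma)$. On $\Sigma$, $z_I$ ranges in a set of measure at most $K^{O(1)}$, so by Fubini some $z_I$ has a slice $G\subset\Gamma_1^{rem}\times\Gamma_2$ with $|G|\ge K^{-O(1)}$ and $z_l\in\Gamma_l$ on it. Apply Lemma 14 with $L=K^{O(1)}$ to $T_1\Gamma_1^{rem}$, $T_2\Gamma_2$, $S_0=\Gamma_l-T(z_I)$ and the image of $G$, then apply $T_1^{-1}$. This yields a compact $A'\subset\Gamma_1^{rem}$ with $|A'|\ge K^{-O(1)}$, $|A'-A'|\le K^{O(1)}$.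

**Step 2: exhaust.** Start from $\Gamma_1$, remove $A'$, and repeat as long as the hypothesis of Step 1 holds. As $|\Gamma_1|\le K^{O(1)}$, this stops after $K^{O(1)}$ steps. Then the union $U$ of the removed pieces satisfies $\sigma\{z\in\Sigma:z_1\in U\}\ge\frac12\sigma(\Sigma)$, so one piece $\Gamma_1'$ has $\sigma\{z\in\Sigma:z_1\in\Gamma_1'\}\ge K^{-O(1)}$.

**Step 3: slot 2.** Repeat Steps 1 and 2 with the roles of slots 1 and 2 exchanged, $\Gamma_1$ replaced by $\Gamma_1'$ and $\Sigma$ by $\{z\in\Sigma:z_1\in\Gamma_1'\}$. $\square$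

## 11. Shears between two slots and a ring of matrices

The sets $\Gamma_1',\Gamma_2'$ are related by $\mathcal L$ in several ways, one for each split of the other indices into two halves. Let $\mathcal N=\{3,\dots,2m\}$, $J\sqcup J'=\mathcal N$, $|J|=|J'|=m-1$, and for $i=1,2$ put $c_i=v_i\cdot w_J$, $c_i'=v_i\cdot w_{J'}$, all nonzero, and $\nu_J=w_J^TSw_{J'}$. On $\mathcal L_J$ we have $h_i=sc_i$. Pairing $\sum_{j\notin J}\xi_jv_j=-2\lambda sSw_J$ with $w_{J'}$ leaves $\xi_1c_1'+\xi_2c_2'=-2\lambda s\nu_J$. So on $\mathcal L_J$, $z_2=M_J(\lambda)z_1$ with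
$$M_J(\lambda)=\begin{pmatrix}\alpha_J&0\\\lambda\kappa_J&\beta_J\end{pmatrix},\qquad\alpha_J=\frac{c_2}{c_1},\quad\beta_J=-\frac{c_1'}{c_2'},\quad\kappa_J=-\frac{2\nu_J}{c_1c_2'} .\tag{14}$$
The determinant does not depend on $\lambda$. Put $B=\Gamma_2'$, fix one $J_0$, and let $g_J(\lambda)=M_J(\lambda)M_{J_0}(\lambda)^{-1}$.

**Lemma 16.** $|g_J(\lambda)B-B|\le K^{O(1)}$ for every $J$.

*Proof.* **Step 1: $M_J\Gamma_1'$ and $B$ are additively close.** In the coordinates $(z_J,z_1)$ on $\mathcal L$, $z_2=M_J(\lambda)z_1+p(z_J)$ with $p$ linear. By Lemma 15 and Fubini, since $z_J$ ranges in a set of measure at most $K^{O(1)}$, there is $p\in\mathbb R^2$ with $|\{z_1\in\Gamma_1':M_J(\lambda)z_1+p\in\Gamma_2'\}|\ge K^{-O(1)}$. Put $X=M_J(\lambda)\Gamma_1'+p$ and $E=X\cap B$; then $|E|\ge K^{-O(1)}$. The triangle inequality gives $|X-B||E|\le|X-E||E-B|\le|X-X||B-B|$, so $|M_J(\lambda)\Gamma_1'-B|=|X-B|\le K^{O(1)}$.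

**Step 2: compare two splits.** Let $A_0=M_{J_0}(\lambda)\Gamma_1'$. By Step 1, $|A_0-B|\le K^{O(1)}$ and $|g_JA_0-B|=|M_J\Gamma_1'-B|\le K^{O(1)}$. Also $|g_JB-g_JA_0|=|\det g_J||B-A_0|\le K^{O(1)}$ and $|g_JA_0|\ge K^{-O(1)}$. The triangle inequality through $g_JA_0$ gives $|g_JB-B|\le|g_JB-g_JA_0||g_JA_0-B|/|g_JA_0|\le K^{O(1)}$. $\square$

**Definition (good).** A $2\times2$ matrix $T$ is good if $TB\subset F+B-B$ for a finite set $F$ with $\#F\le K^{O(1)}$.

**Lemma 17.** Every fixed ring word (a noncommutative polynomial with integer coefficients, independent of $\lambda$) in the $g_J(\lambda)$ is good.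

*Proof.* By Lemma 16 and covering with $X=g_J(\lambda)B$, each $g_J(\lambda)$ is good, and $1$ is good because $B\subset b_0+B-B$ for $b_0\in B$. By Lemma 15 and Plünnecke–Ruzsa $|2B-3B|\le K^{O(1)}$, so covering with $X=2B-2B$ gives $2B-2B\subset F''+B-B$ with $\#F''\le K^{O(1)}$. Let $T,T'$ be good with sets $F,F'$. Then
$$(T\pm T')B\subset(F\pm F')+2B-2B,\qquad TT'B\subset TF'+TB-TB\subset TF'+F-F+2B-2B,$$
and replacing $2B-2B$ by $F''+B-B$ shows that $T\pm T'$ and $TT'$ are good. $\square$

With $\Delta=\mathrm{diag}(1,\lambda)$ we have $M_J(\lambda)=\Delta M_J(1)\Delta^{-1}$, hence $g_J(\lambda)=\Delta g_J(1)\Delta^{-1}$. Let $\mathcal N_0=\begin{pmatrix}0&0\\1&0\end{pmatrix}$; then $\Delta\mathcal N_0\Delta^{-1}=\lambda\mathcal N_0$.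

**Proposition 18.** If $S\notin\mathcal S$, the unital ring $\mathbb A$ generated by the matrices $g_J(1)$ contains $\kappa\mathcal N_0$ for some $\kappa\ne0$.

**Proof that Proposition 18 implies (13).** Write $\kappa\mathcal N_0$ as a ring word in the $g_J(1)$. The same word in the $g_J(\lambda)$ equals $\lambda\kappa\mathcal N_0$, and it is good. It maps $(h,\xi)$ to $(0,\lambda\kappa h)$. So, with $\pi$ the projection to the $h$-axis and $H'=\lambda\kappa\,\pi(B)$, we have $\{0\}\times H'\subset F+B-B$ with $\#F\le K^{O(1)}$. Then $(\{0\}\times H')+B\subset F+2B-B$ has measure at most $K^{O(1)}$ by Plünnecke–Ruzsa. On the other hand its fiber over each $h\in\pi(B)$ contains a translate of $H'$, so its measure is at least $|\pi(B)||H'|=\lambda|\kappa||\pi(B)|^2$. By (12) the vertical fibers of $B\subset\Gamma_2$ have measure at most $K^{O(1)}$, so $|\pi(B)|\ge|B|/K^{O(1)}\ge K^{-O(1)}$. Hence $\lambda\le K^{O(1)}$. $\square$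

## 12. A nilpotent in the ring, or a derivation of $\mathbb R$

*Proof of Proposition 18.* Write $g_J,M_J$ for $\lambda=1$, and suppose $\mathbb A$ contains no $\kappa\mathcal N_0$ with $\kappa\ne0$. All matrices are lower triangular, and commutators of lower triangular $2\times2$ matrices are multiples of $\mathcal N_0$. So $\mathbb A$ is commutative.

**Case (i): some $A\in\mathbb A$ has distinct diagonal entries.** One eigenline of $A$ is vertical; the other is a one-dimensional eigenspace $\mathbb R(1,\mu_2)^T$, and by commutativity all of $\mathbb A$ preserves it. Put $M_{J_0}^{-1}\mathbb R(1,\mu_2)^T=:\mathbb R(1,\mu_1)^T$. For all $J$, $M_J=g_JM_{J_0}$ maps $\mathbb R(1,\mu_1)^T$ onto $\mathbb R(1,\mu_2)^T$, that is, $\kappa_J+\beta_J\mu_1=\alpha_J\mu_2$. Multiplying by $c_1c_2'$ and using (14), $-2\nu_J=\mu_1c_1c_1'+\mu_2c_2c_2'$, that is,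
$$w_J^T\big(2S+\mu_1v_1v_1^T+\mu_2v_2v_2^T\big)w_{J'}=0\quad\text{for all }J .$$
By Lemma 6 the matrix in brackets lies in $\operatorname{span}\{v_iv_i^T:i\in\mathcal N\}$, so $S\in\mathcal S$, a contradiction.

**Case (ii): every $A\in\mathbb A$ has equal diagonal entries,** so $A=\alpha(A)1+d(A)\mathcal N_0$. Here there is no eigenline to use, and the derivations of Section 4 return.

**Step 1: a derivation.** If $\alpha(A)=\alpha(A')$, then $A-A'\in\mathbb A$ is a multiple of $\mathcal N_0$, so $A=A'$ by assumption. Hence $d=\delta\circ\alpha$ with a function $\delta:\alpha(\mathbb A)\to\mathbb R$ on the subring $\alpha(\mathbb A)\subset\mathbb R$. It is additive, and since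
$$(\alpha1+d\mathcal N_0)(\alpha'1+d'\mathcal N_0)=\alpha\alpha'1+(\alpha d'+\alpha'd)\mathcal N_0,$$
it is a derivation. In characteristic $0$ it extends to a derivation $D:\mathbb R\to\mathbb R$ (Lang, *Algebra*, Ch. VIII §5): first to the fraction field $k$ by the quotient rule; then to $k(\mathcal T)$, $\mathcal T$ a transcendence basis of $\mathbb R$ over $k$, by acting on coefficients and putting $Dt=0$ for $t\in\mathcal T$; then uniquely to the algebraic extension $\mathbb R$, with $D\theta=-f^D(\theta)/f'(\theta)$ for $\theta$ with minimal polynomial $f$, where $f^D$ is $f$ with $D$ applied to its coefficients.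

**Step 2: equal diagonals give a relation among the $v_iv_i^T$.** The diagonal entries of $g_J$ are $\alpha_J/\alpha_{J_0}$ and $\beta_J/\beta_{J_0}$. Their equality says $\beta_J=r\alpha_J$ with $r\ne0$ independent of $J$, that is, $c_1c_1'+r\,c_2c_2'=0$ for all $J$. By Lemma 6, applied to $v_1v_1^T+rv_2v_2^T$, there are $\omega_i\in\mathbb R$ with
$$\sum_{i=1}^{2m}\omega_iv_iv_i^T=0,\qquad\omega_1=1,\quad\omega_2=r .\tag{15}$$

**Step 3: the lower-left entries.** Put $\alpha_0=\alpha_{J_0}$, $\kappa_0=\kappa_{J_0}$. As $g_J=\frac{\alpha_J}{\alpha_0}1+D\big(\frac{\alpha_J}{\alpha_0}\big)\mathcal N_0$, the lower-left entry of $M_J=g_JM_{J_0}$ is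
$$\kappa_J=\alpha_0D\Big(\frac{\alpha_J}{\alpha_0}\Big)+\frac{\alpha_J}{\alpha_0}\kappa_0=D\alpha_J+\mu\alpha_J,\qquad\mu=\frac{\kappa_0-D\alpha_0}{\alpha_0}.$$
Multiply by $c_1c_2'$, with $\alpha_J=c_2/c_1$, and use $c_2c_2'=-c_1c_1'/r$:
$$-2\nu_J=c_2'Dc_2-\frac{c_2c_2'}{c_1}Dc_1+\mu c_2c_2'=c_2'Dc_2+r^{-1}c_1'Dc_1+\mu c_2c_2' .$$
Multiply by $r$. Since $\omega_1=1$ and $\omega_2=r$,
$$-2r\nu_J-r\mu\,c_2c_2'=\sum_{i=1}^{2}\omega_i(v_i\cdot w_{J'})\,D(v_i\cdot w_J)=\sum_{i=1}^{2m}\omega_i(v_i\cdot w_{J'})\,D(v_i\cdot w_J).$$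
The sum may be extended because the terms with $i\in J$ vanish ($v_i\cdot w_J=0$ and $D0=0$) and those with $i\in J'$ vanish ($v_i\cdot w_{J'}=0$). Let $D$ act entrywise on vectors and put $E=\sum_i\omega_iv_i(Dv_i)^T$. By the product rule and (15),
$$-2r\nu_J-r\mu\,c_2c_2'=w_{J'}^TEw_J+w_{J'}^T\Big(\sum_i\omega_iv_iv_i^T\Big)Dw_J=w_{J'}^TEw_J .$$

**Step 4: symmetrize and conclude.** The same identity holds with $J$ and $J'$ exchanged, and $\nu_{J'}=\nu_J$. Adding the two,
$$w_J^T\big(4rS+E+E^T+2r\mu\,v_2v_2^T\big)w_{J'}=0\quad\text{for all }J .$$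
By Lemma 6, $4rS+E+E^T\in\mathcal S$. Applying $D$ to (15) gives $E+E^T=-\sum_i(D\omega_i)v_iv_i^T\in\mathcal S$. As $r\ne0$, $S\in\mathcal S$, a contradiction. $\square$

Proposition 18 gives (13), and (13) gives $|\Lambda^0(f)|\le C\lambda^{-\epsilon}$ for every form (6) with $S\notin\mathcal S$. With Lemma 8 this is part (a) of Theorem B for $m\ge3$, $n=2m$. Proposition 2 is part (a) for $m=2$, and Section 3 supplies (b) and (c). This proves Theorem B, and with Theorem A also Corollary C. $\blacksquare$
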